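\title{Matrix tuples with many ergodic equilibrium states for the singular value function are triangularizable}

\begin{abstract}
Let $A_1,\dots,A_N$ be invertible real $d\times d$ matrices and let $s\in(0,d)$ be a non-integer with integer part $k$. We prove that the singular value function $\varphi^s$ has at most $(d-k)\binom dk$ ergodic equilibrium states, and that a tuple with this many is simultaneously triangularizable. A tuple that is not simultaneously triangularizable has at most $\frac{k^2+km+m^2}{d(d-1)}(d-k)\binom dk$ ergodic equilibrium states, where $m=d-1-k$, and this bound is attained for all $d$ and $s$. We also characterize the tuples with exactly $(d-k)\binom dk$ ergodic equilibrium states. The proof writes $\varphi^s$, up to bounded factors, as a maximum of finitely many quasi-multiplicative potentials, indexed by orbits of pairs of highest weights of the Zariski closure of the semigroup generated by the matrices.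
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Equilibrium states of the singular value function}
Let $d\ge2$, $N\ge1$ and $A_1,\dots,A_N\in GL_d(\mathbb R)$. Let $\Sigma_N=\{1,\dots,N\}^{\mathbb N}$ be the full one-sided shift with shift map $T$, and let $\Sigma_N^*$ be the set of finite words over $\{1,\dots,N\}$, including the empty word $\emptyset$. For $w=w_1\cdots w_n\in\Sigma_N^*$ put $|w|=n$ and $A_w=A_{w_1}\cdots A_{w_n}$, with $A_\emptyset=I$. We write $[w]$ for the cylinder of sequences that begin with $w$, and $x|_n=x_1\cdots x_n$ for $x\in\Sigma_N$.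

Throughout the paper $s\in(0,d)\setminus\mathbb Z$ is fixed, and
\[
k=\lfloor s\rfloor,\qquad t=s-k\in(0,1),\qquad m=d-1-k\ge0 .
\]
If $\sigma_1(B)\ge\dots\ge\sigma_d(B)$ are the singular values of $B\in GL_d(\mathbb R)$, Falconer's singular value function is
\begin{equation}\label{eq:phi}
\varphi^s(B)=\sigma_1(B)\cdots\sigma_k(B)\,\sigma_{k+1}(B)^{t}.
\end{equation}
The numbers $\sigma_i(B)$ are the semi-axes of the image of the unit ball under $B$. Up to constants that depend only on $d$, this ellipsoid is covered by $\sigma_1\cdots\sigma_k/\sigma_{k+1}^k$ balls of radius $\sigma_{k+1}$, and the sum of the $s$-th powers of their radii is $\varphi^s(B)$. Thus $\varphi^s(B)$ is the $s$-dimensional cost of covering the ellipsoid. The \emph{pressure} is the growth rate of the total cost of all products of length $n$,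
\[
P(\varphi^s)=\lim_{n\to\infty}\frac1n\log\sum_{|w|=n}\varphi^s(A_w),
\]
and a $T$-invariant Borel probability measure $\mu$ on $\Sigma_N$ is an \emph{equilibrium state} of $(A_1,\dots,A_N)$ with respect to $\varphi^s$ if
\begin{equation}\label{eq:equil}
h_\mu(T)+\lim_{n\to\infty}\frac1n\int\log\varphi^s(A_{x|_n})\,d\mu(x)=P(\varphi^s),
\end{equation}
where $h_\mu(T)$ is the Kolmogorov--Sinai entropy. Both limits exist, and the left side of \eqref{eq:equil} never exceeds the right side (Section~\ref{sec:potentials}). Heuristically, an ergodic $\mu$ is carried by about $e^{nh_\mu}$ words of length $n$, on which $\varphi^s(A_w)$ is about $e^{n\Lambda}$ with $\Lambda$ the limit in \eqref{eq:equil}; so an ergodic equilibrium state is a statistical type of words that accounts for the full growth rate of the sum. We ask how many such types there can be.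

\subsection{The diagonal count and the question}
If $\varphi^s(A_w)$ were multiplicative, of the form $b_{w_1}\cdots b_{w_n}$ with $b_i>0$, there would be exactly one ergodic equilibrium state, the Bernoulli measure with weights proportional to the $b_i$. The function $\varphi^s$ is only submultiplicative, and diagonal matrices show how uniqueness is lost. Let
\[
\Omega=\bigl\{\omega\in\{1,t,0\}^d:\ \omega\text{ has $k$ entries $1$, one entry $t$, and $m$ entries $0$}\bigr\},
\]
\[
M_{d,k}=|\Omega|=\frac{d!}{k!\,m!}=(d-k)\binom dk .
\]
(The three values $1,t,0$ are distinct because $s$ is not an integer.) Call $B$ \emph{monomial} if $Be_j=b(j)e_{\pi(j)}$ for a permutation $\pi$ and nonzero reals $b(j)$; diagonal matrices are the case $\pi=\mathrm{id}$. Then $B^\top B=\operatorname{diag}(b(j)^2)$, so the singular values are the numbers $|b(j)|$, and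
\begin{equation}\label{eq:monomial}
\varphi^s(B)=\max_{\omega\in\Omega}b^\omega,\qquad\text{where } b^\omega=\prod_{j=1}^d|b(j)|^{\omega_j},
\end{equation}
since the product is largest when the exponent $1$ goes to the $k$ largest moduli and $t$ to the next one. For a diagonal tuple, $\varphi^s(A_w)$ is therefore the maximum of $M_{d,k}$ multiplicative functions of $w$. Each has its Bernoulli measure, and all of these are equilibrium states of $\varphi^s$ when the $M_{d,k}$ pressures coincide.

The tuple $(A_1,\dots,A_N)$ is \emph{simultaneously triangularizable} if there is $Q\in GL_d(\mathbb R)$ such that every $Q^{-1}A_iQ$ is upper triangular. By a result of K\"aenm\"aki and Morris, the maximum possible number of ergodic equilibrium states of a simultaneously triangularizable tuple is $M_{d,k}$. The following question is posed in \cite{BM}.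

\medskip
\noindent\textbf{Question.} \emph{If $(A_1,\dots,A_N)$ has at least $(d-k)\binom dk$ ergodic equilibrium states with respect to $\varphi^s$, must it be simultaneously triangularizable?}
\medskip

The diagonal count suggests a positive answer. To reach $M_{d,k}$, each of the $M_{d,k}$ ways of assigning exponents to $d$ directions has to produce its own measure. A tuple that is not triangularizable acts irreducibly on some subquotient of dimension at least two, and this ought to tie two directions together and spoil some of the assignments. The difficulty is that a general tuple has no invariant directions to which exponents could be assigned.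

\subsection{Results}
The answer is yes, and there is a gap below the maximum.

\begin{theorem}\label{thm:main}
Every tuple $(A_1,\dots,A_N)$ in $GL_d(\mathbb R)$ has at most $M_{d,k}$ ergodic equilibrium states with respect to $\varphi^s$. If it has at least $M_{d,k}$, it is simultaneously triangularizable.
\end{theorem}

\begin{theorem}\label{thm:gap}
If $(A_1,\dots,A_N)$ is not simultaneously triangularizable, it has at most
\[
M'_{d,k}=\frac{k^2+km+m^2}{d(d-1)}\,M_{d,k}\;<\;M_{d,k}
\]
ergodic equilibrium states with respect to $\varphi^s$. For all $d\ge2$ and $s\in(0,d)\setminus\mathbb Z$ this bound is attained by some tuple that is not simultaneously triangularizable.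
\end{theorem}

For example, $M_{2,k}=2$ and $M'_{2,k}=1$ for $k=0,1$, while $M_{3,1}=6$ and $M'_{3,1}=3$.

\begin{theorem}\label{thm:class}
The number of ergodic equilibrium states of $(A_1,\dots,A_N)$ with respect to $\varphi^s$ equals $M_{d,k}$ if and only if, in some basis, all $A_i$ are upper triangular with diagonals $(a_i(1),\dots,a_i(d))$ such that, writing $a_i^\omega=\prod_j|a_i(j)|^{\omega_j}$,
\begin{enumerate}
\item[(i)] the sum $\sum_{i=1}^Na_i^\omega$ is the same for all $\omega\in\Omega$, and
\item[(ii)] the vectors $(a_i^\omega)_{i=1}^N$, $\omega\in\Omega$, are pairwise distinct.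
\end{enumerate}
\end{theorem}

\subsection{Outline}
Section~\ref{sec:potentials} provides two tools: a maximum of finitely many potentials inherits its ergodic equilibrium states from them, and a \emph{quasi-multiplicative} potential has exactly one. Section~\ref{sec:small} removes off-diagonal blocks, settles triangular tuples and the case $d=2$ by hand, and gives a $3\times3$ example that shows what the general proof must overcome. Sections~\ref{sec:group}--\ref{sec:basic} recover a formula like \eqref{eq:monomial} for a general tuple. The Zariski closure $G$ of the semigroup $\{A_w\}$ is a group with a singular value decomposition of its own, in which the logarithms of the singular values are values of fixed linear functionals $\lambda_1,\dots,\lambda_d$. Elements of $\Omega$ give rise to pairs of highest weights, and each $G$-orbit of such pairs carries a quasi-multiplicative potential. Section~\ref{sec:count} counts the orbits, which proves Theorem~\ref{thm:main} and the bound in Theorem~\ref{thm:gap}. Section~\ref{sec:extremal} proves sharpness and Theorem~\ref{thm:class}.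

\section{Submultiplicative potentials}\label{sec:potentials}

\subsection{Exterior powers}
Let $V=\mathbb R^d$ with its Euclidean structure. For an orthonormal basis $e_1,\dots,e_d$ and $S=\{i_1<\dots<i_j\}$ put $e_S=e_{i_1}\wedge\dots\wedge e_{i_j}$. We give $\wedge^jV$ the inner product for which the $e_S$, $|S|=j$, are orthonormal; it does not depend on the orthonormal basis, and $\wedge^0V=\mathbb R$. For $g\in GL_d(\mathbb R)$ the entries of $\wedge^jg$ are the $j\times j$ minors of $g$, and
\[
\wedge^j(gh)=\wedge^jg\,\wedge^jh,\qquad(\wedge^jg)^\top=\wedge^j(g^\top),\qquad\|\wedge^jg\|=\sigma_1(g)\cdots\sigma_j(g),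
\]
where $\|\cdot\|$ is the operator norm. Comparing with \eqref{eq:phi},
\begin{equation}\label{eq:wedge}
\varphi^s(g)=\|\wedge^kg\|^{1-t}\,\|\wedge^{k+1}g\|^{t},
\end{equation}
so $\varphi^s(gh)\le\varphi^s(g)\varphi^s(h)$. For $x\in\wedge^jV$ we write $gx$ for $(\wedge^jg)x$, and $\|g|_W\|$ for the norm of $\wedge^jg$ restricted to a subspace $W\subset\wedge^jV$, which need not be invariant. For each such $g$ and $W\ne0$ there is a unit vector $f\in W$ with
\begin{equation}\label{eq:singvec}
\|gx\|\ge\|g|_W\|\,|\langle f,x\rangle|\qquad(x\in W):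
\end{equation}
diagonalize the positive quadratic form $x\mapsto\|gx\|^2$ on $W$ in an orthonormal basis and let $f$ be the basis vector with the largest eigenvalue, which is $\|g|_W\|^2$.

\subsection{Pressure and equilibrium states}
A \emph{potential} is a function $\Phi:\Sigma_N^*\to(0,\infty)$ such that
\begin{enumerate}
\item[(P1)] $\Phi(\emptyset)=1$ and $\Phi(vw)\le\Phi(v)\Phi(w)$ for all words $v,w$;
\item[(P2)] there is $\delta\in(0,1]$ with $\Phi(wi)\ge\delta\Phi(w)$ for all words $w$ and symbols $i$.
\end{enumerate}
Then $\delta^{|w|}\le\Phi(w)\le(\max_i\Phi(i))^{|w|}$. The function $w\mapsto\varphi^s(A_w)$ is a potential; (P2) holds because the matrices are invertible, so that $\varphi^s(A_w)\le\varphi^s(A_{wi})\varphi^s(A_i^{-1})$.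

Let $\mu$ be a $T$-invariant probability measure. Put $Z_n=Z_n(\Phi)=\sum_{|w|=n}\Phi(w)$ and $h_n(\mu)=-\sum_{|w|=n}\mu[w]\log\mu[w]$. The sequences $\log Z_n$, $\int\log\Phi(x|_n)\,d\mu$ and $h_n(\mu)$ are subadditive, and for a subadditive sequence $\lim b_n/n=\inf b_n/n$. So we may define
\[
P(\Phi)=\lim_n\tfrac1n\log Z_n=\inf_n\tfrac1n\log Z_n,\qquad
\Lambda(\Phi,\mu)=\lim_n\tfrac1n\!\int\!\log\Phi(x|_n)\,d\mu=\inf_n\tfrac1n\!\int\!\log\Phi(x|_n)\,d\mu,
\]
both finite, and $h_\mu=h_\mu(T)=\lim_n\frac1nh_n(\mu)=\inf_n\frac1nh_n(\mu)$, because the partition into cylinders of length one generates. We use the \emph{log-sum inequality}: for finitely many $p_i\ge0$ and $q_i>0$ with sums $p$ and $q$, concavity of the logarithm gives $\sum_ip_i\log(q_i/p_i)\le p\log(q/p)$, where terms with $p_i=0$ or $p=0$ are read as $0$. With $p_w=\mu[w]$ and $q_w=\Phi(w)$ it gives $h_n(\mu)+\int\log\Phi(x|_n)\,d\mu\le\log Z_n$, hence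
\begin{equation}\label{eq:var}
h_\mu+\Lambda(\Phi,\mu)\le P(\Phi)\qquad\text{for every invariant }\mu.
\end{equation}
An \emph{equilibrium state} of $\Phi$ is an invariant $\mu$ with equality in \eqref{eq:var}. If the ratio of two potentials is bounded above and below by positive constants, they have the same $P$, the same $\Lambda(\cdot,\mu)$ and the same equilibrium states. In particular a change of basis does not affect the equilibrium states of a tuple, as $\varphi^s(Q^{-1}gQ)\le\varphi^s(Q^{-1})\varphi^s(g)\varphi^s(Q)$ and conversely.

Two facts from ergodic theory are needed. By Kingman's subadditive ergodic theorem, $\frac1n\log\Phi(x|_n)\to\Lambda(\Phi,\mu)$ for $\mu$-almost every $x$ when $\mu$ is ergodic. And distinct ergodic probability measures are mutually singular.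

\begin{lemma}[Maxima of potentials]\label{lem:max}
Let $\Phi,\Phi_1,\dots,\Phi_J$ be potentials and $C\ge1$ with $C^{-1}\Phi\le\max_j\Phi_j\le C\Phi$. Then $P(\Phi)=\max_jP(\Phi_j)$, and an ergodic $\mu$ is an equilibrium state of $\Phi$ if and only if it is an equilibrium state of some $\Phi_j$ with $P(\Phi_j)=P(\Phi)$.
\end{lemma}

\begin{proof}
The first claim follows from $C^{-1}Z_n(\Phi_j)\le Z_n(\Phi)\le C\sum_jZ_n(\Phi_j)$. Let $\mu$ be ergodic. At a point $x$ where Kingman's theorem applies to all $J+1$ potentials, divide $|\log\Phi(x|_n)-\max_j\log\Phi_j(x|_n)|\le\log C$ by $n$ and let $n\to\infty$; this gives $\Lambda(\Phi,\mu)=\max_j\Lambda(\Phi_j,\mu)$. (Ergodicity is what allows the maximum to be taken outside the integral.) If $\mu$ is an equilibrium state of $\Phi$ and $j$ attains the maximum, then $P(\Phi)=h_\mu+\Lambda(\Phi_j,\mu)\le P(\Phi_j)\le P(\Phi)$, so both inequalities are equalities. Conversely, if $\mu$ is an equilibrium state of $\Phi_j$ and $P(\Phi_j)=P(\Phi)$, then $P(\Phi)=h_\mu+\Lambda(\Phi_j,\mu)\le h_\mu+\Lambda(\Phi,\mu)\le P(\Phi)$.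
\end{proof}

\subsection{Quasi-multiplicative potentials}
Outside the diagonal case we cannot expect multiplicative pieces. The substitute is a reverse inequality to (P1) that holds after a short connecting word is inserted. A potential $\Phi$ is \emph{quasi-multiplicative} if
\begin{enumerate}
\item[(Q)] there are a finite set $F\subset\Sigma_N^*$, possibly containing $\emptyset$, and $\kappa\in(0,1]$ such that for all words $v,w$ there is $u\in F$ with $\Phi(vuw)\ge\kappa\Phi(v)\Phi(w)$.
\end{enumerate}

\begin{proposition}\label{prop:qm}
Let $\Phi$ be a quasi-multiplicative potential and $P=P(\Phi)$. There are an ergodic measure $\mu$ and $C\ge1$ with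
\begin{equation}\label{eq:gibbs}
C^{-1}\Phi(w)e^{-|w|P}\le\mu[w]\le C\Phi(w)e^{-|w|P}\qquad(w\in\Sigma_N^*),
\end{equation}
and $\mu$ is the unique ergodic equilibrium state of $\Phi$.
\end{proposition}

\begin{proof}
Let $p=\max_{u\in F}|u|$.

\emph{Step 1: $e^{nP}\le Z_n\le c_1^{-1}e^{nP}$ for some $c_1\in(0,1]$.} The lower bound holds because $P$ is an infimum. For $|v|=n$, $|w|=n'$ let $u=u(v,w)$ be given by (Q). Among the pairs with a given value $|u|=l$, the word $vuw$ determines $(v,w)$. Hence
\[
\kappa Z_nZ_{n'}\le\sum_{l=0}^pZ_{n+l+n'}\le\Bigl(\sum_{l=0}^pZ_l\Bigr)Z_{n+n'} .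
\]
With $c_1=\kappa/\sum_{l\le p}Z_l\le1$ the sequence $c_1Z_n$ is supermultiplicative, so $\frac1n\log(c_1Z_n)$ is at most its limit $P$.

\emph{Step 2: an invariant measure with \eqref{eq:gibbs}.} Let $\nu_n$ be any probability measure with $\nu_n[w]=\Phi(w)/Z_n$ for $|w|=n$. Fix $w$ with $|w|=l\ge1$. If $q+l\le n$, then (P1) and Step 1 give
\[
\nu_n(T^{-q}[w])=\sum_{|a|=q,\ |b|=n-q-l}\frac{\Phi(awb)}{Z_n}\le\frac{Z_q\Phi(w)Z_{n-q-l}}{Z_n}\le c_1^{-2}\Phi(w)e^{-lP}.
\]
A lower bound at a single position $q$ is not available, since the connecting words have varying lengths; we bound a window of $p+1$ positions instead. Suppose $r=n-q-l-2p\ge0$. For $|a|=q$ and $|b|=r$, apply (Q) to $(a,w)$ and then to $(auw,b)$ to get $u,u'\in F$ with $\Phi(auwu'b)\ge\kappa^2\Phi(a)\Phi(w)\Phi(b)$. Append $2p-|u|-|u'|$ symbols $1$; by (P2) this costs at most a factor $\delta^{2p}$. The resulting word has length $n$, its cylinder lies in $T^{-(q+|u|)}[w]$, and for fixed $(|u|,|u'|)$ it determines $(a,b)$. So among the pairs $(a,b)$ with a given $|u|$, each word arises at most $p+1$ times. Summing over $(a,b)$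 and using Step 1,
\[
\sum_{q'=q}^{q+p}\nu_n(T^{-q'}[w])\ge\frac{\delta^{2p}\kappa^2Z_qZ_r\Phi(w)}{(p+1)Z_n}\ge c_2\Phi(w)e^{-lP},\qquad c_2=\frac{\delta^{2p}\kappa^2c_1e^{-2pP}}{p+1}.
\]
Let $\bar\nu_n=\frac1n\sum_{q<n}\nu_n\circ T^{-q}$. Fewer than $l$ indices $q<n$ violate $q+l\le n$, so $\bar\nu_n[w]\le c_1^{-2}\Phi(w)e^{-lP}+l/n$. For $n\ge l+2p$, the windows $\{q,\dots,q+p\}$ with $q$ a multiple of $p+1$ and $0\le q\le n-l-2p$ are disjoint, lie in $\{0,\dots,n-1\}$, and number at least $\frac{n-l-2p}{p+1}$; so $\bar\nu_n[w]\ge\frac{n-l-2p}{n(p+1)}c_2\Phi(w)e^{-lP}$. Let $\mu$ be a weak* limit point of $(\bar\nu_n)$. It is invariant because $\bar\nu_n\circ T^{-1}-\bar\nu_n$ has total variation at most $2/n$, and it satisfies \eqref{eq:gibbs} with $C=\max(c_1^{-2},(p+1)/c_2)$ because cylinders are open and closed.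

\emph{Step 3: ergodicity.} For $|v|=|w|=n$ take $u\in F$ from (Q). Since $[vuw]\subset[v]\cap T^{-n-|u|}[w]$, three applications of \eqref{eq:gibbs} give
\[
\sum_{l=0}^p\mu([v]\cap T^{-n-l}[w])\ge\mu[vuw]\ge c_3\mu[v]\mu[w],\qquad c_3=C^{-3}\kappa\min(1,e^{-pP}).
\]
Summing over $v$ and $w$, we get $\sum_{l=0}^p\mu(U\cap T^{-n-l}U^c)\ge c_3\mu(U)\mu(U^c)$ for every union $U$ of cylinders of length $n$. Let $T^{-1}D=D$ and $\varepsilon>0$, and choose $n$ and such a $U$ with $\mu(U\triangle D)<\varepsilon$. Then $\mu(U\cap T^{-n-l}U^c)\le\mu(D\cap T^{-n-l}D^c)+2\varepsilon=2\varepsilon$, so $2\varepsilon(p+1)\ge c_3\mu(U)\mu(U^c)$. As $\varepsilon\to0$ this gives $\mu(D)\mu(D^c)=0$.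

\emph{Step 4: equilibrium.} By \eqref{eq:gibbs}, $h_n(\mu)+\int\log\Phi(x|_n)\,d\mu$ differs from $nP$ by at most $\log C$. Divide by $n$ and let $n\to\infty$.

\emph{Step 5: uniqueness.} Let $\nu\ne\mu$ be an ergodic equilibrium state. There is a Borel set $D$ with $\nu(D)=1$ and $\mu(D)=0$. Approximating $D$ with respect to $\mu+\nu$, we find lengths $n\to\infty$ and unions $U_n$ of cylinders of length $n$ with $\nu(U_n)\to1$ and $\mu(U_n)\to0$. Since $h_\nu$ and $\Lambda(\Phi,\nu)$ are infima, $nP\le h_n(\nu)+\int\log\Phi(x|_n)\,d\nu$. Using \eqref{eq:gibbs} and then the log-sum inequality on $U_n$ and on $U_n^c$,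
\begin{align*}
0\le\sum_{|w|=n}\nu[w]\log\frac{\Phi(w)e^{-nP}}{\nu[w]}
&\le\log C+\sum_{|w|=n}\nu[w]\log\frac{\mu[w]}{\nu[w]}\\
&\le\log C+\nu(U_n)\log\frac{\mu(U_n)}{\nu(U_n)}+\nu(U_n^c)\log\frac{\mu(U_n^c)}{\nu(U_n^c)} .
\end{align*}
The last term is at most $\sup_{0<y\le1}(-y\log y)=1/e$, and the one before it tends to $-\infty$. This is a contradiction.
\end{proof}

Together, Lemma~\ref{lem:max} and Proposition~\ref{prop:qm} reduce the problem to algebra: if $\varphi^s(A_w)$ is comparable to a maximum of $J$ quasi-multiplicative potentials, there are at most $J$ ergodic equilibrium states.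

\section{Triangular tuples, the plane, and an obstruction}\label{sec:small}

\subsection{Removing off-diagonal blocks}
The entries above the diagonal blocks do change the size of $\varphi^s(A_w)$: for $A=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ we have $\|A^n\|\ge n$, while the diagonal part is the identity. They do not change exponential growth rates.

\begin{lemma}\label{lem:block}
Let $A_1,\dots,A_N$ be block upper triangular with the same block sizes, and let $\hat A_i$ be the block diagonal part of $A_i$. Then $(A_i)$ and $(\hat A_i)$ have the same equilibrium states with respect to $\varphi^s$.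
\end{lemma}

\begin{proof}
Write $\Phi(w)=\varphi^s(A_w)$ and $\hat\Phi(w)=\varphi^s(\hat A_w)$. For $\varepsilon>0$ let $D_\varepsilon$ be the diagonal matrix equal to $\varepsilon^b$ on the $b$-th block, and $A_w^\varepsilon=D_\varepsilon^{-1}A_wD_\varepsilon$. The $(b,b')$ block of $A_w^\varepsilon$ is $\varepsilon^{b'-b}$ times that of $A_w$ and vanishes for $b'<b$. The block diagonal part of $A_w$ is $\hat A_w=\hat A_{w_1}\cdots\hat A_{w_n}$, so $A_w^\varepsilon\to\hat A_w$ as $\varepsilon\to0$.

Conjugation does not change $\Lambda$, and $\Lambda$ is an infimum. So for every $n$, $\varepsilon$ and invariant $\mu$,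
\[
\Lambda(\Phi,\mu)\le\frac1n\sum_{|w|=n}\mu[w]\log\varphi^s(A_w^\varepsilon).
\]
Let $\varepsilon\to0$ in this finite sum and then take the infimum over $n$: $\Lambda(\Phi,\mu)\le\Lambda(\hat\Phi,\mu)$. The same argument applied to $P(\Phi)\le\frac1n\log\sum_{|w|=n}\varphi^s(A_w^\varepsilon)$ gives $P(\Phi)\le P(\hat\Phi)$.

For the reverse inequalities, note that $\wedge^jD_\varepsilon$ is diagonal in the basis $(e_S)$ with entries powers of $\varepsilon$. So each entry of $\wedge^jA_w^\varepsilon$ is $\varepsilon^\beta$ times the corresponding entry of $\wedge^jA_w$, with $\beta\in\mathbb Z$, and it converges to the entry of $\wedge^j\hat A_w$. If $\beta=0$ the two entries agree; if $\beta>0$ the limit is $0$; if $\beta<0$ convergence forces the entry of $\wedge^jA_w$ to be $0$, and the limit is $0$. Hence the Hilbert--Schmidt norm of $\wedge^j\hat A_w$ is at most that of $\wedge^jA_w$, and $\|\wedge^j\hat A_w\|\le\binom dj^{1/2}\|\wedge^jA_w\|$. By \eqref{eq:wedge}, $\hat\Phi\le C\Phi$, so $\Lambda(\hat\Phi,\mu)\le\Lambda(\Phi,\mu)$ and $P(\hat\Phi)\le P(\Phi)$.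
\end{proof}

\subsection{Triangular tuples}

\begin{proposition}\label{prop:triang}
Let $A_1,\dots,A_N$ be upper triangular with diagonals $(a_i(1),\dots,a_i(d))$. For $\omega\in\Omega$ let $Z_\omega=\sum_ia_i^\omega$ and let $\mu_\omega$ be the Bernoulli measure with weights $a_i^\omega/Z_\omega$. The ergodic equilibrium states with respect to $\varphi^s$ are exactly the measures $\mu_\omega$ with $Z_\omega$ maximal.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:block} with blocks of size one we may assume that the $A_i$ are diagonal. Put $\Phi_\omega(w)=a_{w_1}^\omega\cdots a_{w_n}^\omega$. By \eqref{eq:monomial}, $\varphi^s(A_w)=\max_\omega\Phi_\omega(w)$. Each $\Phi_\omega$ is a potential that satisfies (Q) with $F=\{\emptyset\}$ and $\kappa=1$, and $Z_n(\Phi_\omega)=Z_\omega^n$. Since $\mu_\omega[w]=\Phi_\omega(w)Z_\omega^{-|w|}$, we have $h_n(\mu_\omega)+\int\log\Phi_\omega(x|_n)\,d\mu_\omega=n\log Z_\omega$. So the ergodic measure $\mu_\omega$ is an equilibrium state of $\Phi_\omega$, the only ergodic one by Proposition~\ref{prop:qm}. Apply Lemma~\ref{lem:max}.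
\end{proof}

\begin{example}\label{ex:diag}
Fix $c>0$, $c\ne1$, and for $1\le i\le d$ let $D_i$ be the diagonal matrix with $i$-th entry $c$ and all other diagonal entries $1$. For the tuple $(D_1,\dots,D_d)$ we have $a_i^\omega=c^{\omega_i}$. So $Z_\omega=kc+c^t+m$ for all $\omega$, the vector $(c^{\omega_i})_i$ determines $\omega$, and there are exactly $M_{d,k}$ ergodic equilibrium states.
\end{example}

\subsection{The plane}\label{sec:plane}
Let $d=2$. An invariant line gives a triangular form, so a tuple that is not triangularizable is irreducible. We show by hand that it has exactly $M'_{2,k}=1$ ergodic equilibrium state. Here $\varphi^s(g)=\|g\|^t$ if $k=0$ and $\varphi^s(g)=\|g\|^{1-t}|\det g|^t$ if $k=1$. As the determinant is multiplicative, it suffices by Proposition~\ref{prop:qm} to prove (Q) for $w\mapsto\|A_w\|$.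

Let $x,f$ be unit vectors. The span of $\{A_ux:u\in\Sigma_N^*\}$ is invariant and nonzero, hence equal to $V$, so $\langle f,A_ux\rangle\ne0$ for some word $u$. The same $u$ works for all pairs near $(x,f)$. By compactness there are a finite set $F$ and $\eta\in(0,1]$ such that every pair $(x,f)$ has a $u\in F$ with $|\langle f,A_ux\rangle|\ge\eta$. Given $g=A_v$ and $h=A_w$, take a unit vector $y$ with $\|hy\|=\|h\|$, put $x=hy/\|h\|$, and take $f$ from \eqref{eq:singvec} for $g$ and $W=V$. Then
\[
\|gA_uh\|\ge\|gA_uhy\|=\|h\|\,\|gA_ux\|\ge\eta\|g\|\,\|h\| .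
\]
The word $u$ turns the direction that $h$ produces toward the direction that $g$ expands most.

How did two candidates become one? Take $k=0$, so $\Omega=\{(t,0),(0,t)\}$, and consider three kinds of irreducible tuples.
\begin{enumerate}
\item[(1)] \emph{Conformal matrices}, that is, multiples of rotations. The two singular values of every product are equal, so both exponent vectors give the same potential. (Such tuples are triangularizable over $\mathbb C$; the theorems concern $\mathbb R$.)
\item[(2)] \emph{Matrices in $SL_2(\mathbb R)$ with no further structure.} Every product is a rotation times $\operatorname{diag}(e^{x},e^{-x})$ times a rotation, with $x\ge0$. The vector $(0,t)$ selects $e^{-tx}$, which is never the larger value, and can be discarded.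
\item[(3)] \emph{Monomial matrices}, such as $D_1,D_2$ and the swap $A_3$ of $e_1$ and $e_2$. Write $A_we_j=a_w(j)e_{\pi_w(j)}$. For $c>1$ the function $a_w(1)$ is not submultiplicative, since $a_{2^n3}(1)=c^n$ while $a_{2^n}(1)=a_3(1)=1$. Only the maximum over both exponent vectors is a potential.
\end{enumerate}
Section~\ref{sec:count} shows that in every dimension a tuple that is not triangularizable exhibits one of these three mechanisms for some pair of indices.

\subsection{Why irreducibility is not enough}
For $k\ge1$ and $m\ge1$, formula \eqref{eq:wedge} involves two nontrivial exterior powers, and one word $u$ has to align directions in both. Irreducibility provides a word for each power separately, and that may not suffice.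

\begin{example}\label{ex:cyclic}
Let $d=3$, $1<s<2$, $c>1$, and consider $(A_1,\dots,A_4)=(D_1,D_2,D_3,R)$ with $Re_1=e_2$, $Re_2=e_3$, $Re_3=e_1$. On $V$ and on $\wedge^2V$ the $D_i$ have three distinct joint eigenvalues, so invariant subspaces are spanned by basis vectors, and $R$ permutes the three coordinate lines cyclically. Thus both $V$ and $\wedge^2V$ are irreducible. Yet (Q) fails for $\varphi^s$. Let $x=c^n$, $v=1^{2n}2^n$ and $w=1^n2^{2n}$, so that $A_v=\operatorname{diag}(x^2,x,1)$, $A_w=\operatorname{diag}(x,x^2,1)$ and $\varphi^s(A_v)\varphi^s(A_w)=x^{4+2t}$. For a fixed word $u$ the matrix $A_vA_uA_w$ is monomial, and its entries are those of $A_u$ times powers of $x$ with exponents $(3,3,0)$, $(2,2,2)$ or $(1,4,1)$, according as the permutation of $A_u$ is that of $I$, $R$ or $R^2$. By \eqref{eq:monomial}, $\varphi^s(A_{vuw})$ is at most a constant times $x^{3+3t}$, $x^{2+2t}$ or $x^{4+t}$, and all three exponents are smaller than $4+2t$. Alignment in $V$ needs a permutation with $2\mapsto1$; alignment in $\wedge^2V$ needs one that preserves $\{1,2\}$; no cyclic permutation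 does both.
\end{example}

The example indicates the remedy. The objects to be aligned are \emph{pairs}, one piece of $\wedge^kV$ and one of $\wedge^{k+1}V$, and a word can only connect pairs in the same orbit of a finite permutation action. The next section constructs the pieces and the action.

\section{The Zariski closure and its highest weights}\label{sec:group}

\subsection{Reduction to a transposition-invariant group}\label{sec:reduction}
A \emph{composition series} of a tuple is a chain $0=V_0\subset V_1\subset\dots\subset V_b=V$ of invariant subspaces with irreducible quotients. By the Jordan--H\"older theorem the dimensions of the quotients do not depend on the series, up to order. So a tuple is simultaneously triangularizable if and only if all these dimensions are $1$. In a basis adapted to a composition series the $A_i$ are block upper triangular with irreducible diagonal blocks. The tuple $(\hat A_i)$ has the same equilibrium states by Lemma~\ref{lem:block}; it has a composition series with the same quotients, so it is triangularizable if and only if $(A_i)$ is; and $V$ is \emph{completely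 reducible} under it, that is, a direct sum of irreducible invariant subspaces. In proving upper bounds we may therefore assume that $V$ is completely reducible under the semigroup $\Gamma=\{A_w:w\in\Sigma_N^*\}$.

The semigroup $\Gamma$ is countable and has little structure, but the conditions we want to arrange, such as $\langle f,A_ux\rangle\ne0$, are polynomial in $A_u$. They can therefore be tested on the Zariski closure. A subset of $GL_d(\mathbb R)$ is \emph{Zariski closed} if it is the set of common zeros in $GL_d(\mathbb R)$ of a family of real polynomials in the matrix entries. These are the closed sets of a topology in which every descending chain of closed sets stabilizes (Hilbert's basis theorem) and multiplication on either side by a fixed matrix is a homeomorphism. A polynomial that vanishes on a set vanishes on its Zariski closure. For a subspace $W\subset\wedge^jV$ the stabilizer $\{g:gW\subset W\}$ is Zariski closed, being defined by $\langle f,gx\rangle=0$ for $x\in W$, $f\in W^\perp$.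

\begin{lemma}\label{lem:semigroup}
The Zariski closure $G$ of a nonempty subsemigroup $\Gamma$ of $GL_d(\mathbb R)$ is a group, with the same invariant subspaces in each $\wedge^jV$ as $\Gamma$.
\end{lemma}

\begin{proof}
For $\gamma\in\Gamma$ the closed set $\gamma^{-1}G$ contains $\Gamma$, hence $G$; so $\gamma G\subset G$. Thus for $g\in G$ the closed set $Gg^{-1}$ contains $\Gamma$, hence $G$; so $GG\subset G$. For $g\in G$ the chain $G\supset gG\supset g^2G\supset\cdots$ stabilizes, and $g^{n+1}G=g^nG$ gives $gG=G$. From $g\in gG$ we get $I\in G$, and from $I\in gG$ we get $g^{-1}\in G$. The last claim holds because stabilizers are closed.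
\end{proof}

Singular values are defined through the transpose, so we want a basis in which $G$ is compatible with transposition. This is provided by the following theorem of Mostow \cite{Mostow}; see also \cite[Thm 3.7]{PR}.

\begin{theorem}[Mostow]\label{thm:mostow}
If a Zariski closed subgroup $G\subset GL_d(\mathbb R)$ acts completely reducibly on $\mathbb R^d$, then $Q^{-1}GQ$ is invariant under transposition for some $Q\in GL_d(\mathbb R)$.
\end{theorem}

Complete reducibility is necessary here: if $G=G^\top$, the orthogonal complement of an invariant subspace is invariant. This is why the reduction above comes first.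

\medskip
\noindent\textbf{Standing assumption.} \emph{From here to the end of Section~\ref{sec:basic}, $G$ is the Zariski closure of $\Gamma=\{A_w\}$ and $G=G^\top$.}
\medskip

\subsection{A singular value decomposition inside $G$}
As a closed subgroup of $GL_d(\mathbb R)$, $G$ is a Lie group with Lie algebra $\mathfrak g=\{X:e^{xX}\in G\text{ for all }x\in\mathbb R\}$. Since $\mathfrak g^\top=\mathfrak g$, we have $\mathfrak g=\mathfrak k\oplus\mathfrak p$, where $\mathfrak k$ and $\mathfrak p$ consist of the antisymmetric and of the symmetric elements. Let $L$ be the identity component of $G$ in the Euclidean topology. It is a closed normal subgroup with Lie algebra $\mathfrak g$, it is generated by $\exp\mathfrak g$, and $L^\top=L$ because transposition is a homeomorphism of $G$ that fixes $I$. Let $K=L\cap O(d)$, a compact group that contains $\exp\mathfrak k$.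

\begin{lemma}[Polar decomposition]\label{lem:polar}
$L$ has finite index in $G$, and $L=K\exp(\mathfrak p)$.
\end{lemma}

\begin{proof}
Let $g\in G$ and $q=g^\top g\in G$, a positive definite matrix. By the spectral theorem the entries of $q^x$, $x\in\mathbb R$, are linear combinations of the functions $\beta^x$, with $\beta$ an eigenvalue of $q$. If $f$ is a polynomial that vanishes on $G$, then $f(q^x)=\sum_jc_jb_j^x$ with finitely many distinct $b_j>0$, and this vanishes for $x\in\mathbb Z$. If some $c_j\ne0$, divide by $b_j^x$ for the largest such $b_j$ and let $x\to\infty$ in $\mathbb Z$ to get $c_j=0$, a contradiction. So $f(q^x)=0$ for all real $x$, and $q^x\in G$ because $G$ is Zariski closed. Hence $X=\frac12\log q\in\mathfrak p$. The matrix $o=ge^{-X}\in G$ satisfies $o^\top o=e^{-X}qe^{-X}=I$, and the path $x\mapsto oe^{xX}$ joins $o$ to $g$ in $G$. So every component of $G$ meets the compact Lie group $G\cap O(d)$, which has finitely many components. If $g\in L$, then $o\in L$ because $e^{-X}\in L$, so $o\in K$.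
\end{proof}

Next we diagonalize the symmetric factor by elements of $K$. Let $\mathfrak a\subset\mathfrak p$ be a maximal subspace of pairwise commuting matrices; it plays the role of the diagonal matrices, and it may be $0$. For $H\in\mathfrak a$ the operator $\operatorname{ad}H=[H,\cdot\,]$ on $\mathfrak g$ is symmetric for the inner product $\operatorname{tr}(XY^\top)$, since
\[
\operatorname{tr}([H,X]Y^\top)=\operatorname{tr}\bigl(X(Y^\top H-HY^\top)\bigr)=\operatorname{tr}(X[H,Y]^\top),
\]
and these operators commute by the Jacobi identity. So they are simultaneously diagonalizable: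
\[
\mathfrak g=\mathfrak g_0\oplus\bigoplus_{\alpha\in\Delta}\mathfrak g_\alpha,\qquad\mathfrak g_\alpha=\{Y\in\mathfrak g:[H,Y]=\alpha(H)Y\ \text{ for all }H\in\mathfrak a\},
\]
where $\Delta$, the set of \emph{roots}, is the finite set of $\alpha\in\mathfrak a^*\setminus\{0\}$ with $\mathfrak g_\alpha\ne0$. From $[H,Y^\top]=-[H,Y]^\top$ we get $\mathfrak g_\alpha^\top=\mathfrak g_{-\alpha}$. Fix $\rho\in\mathfrak a$ at which no root vanishes, let $\Delta^+=\{\alpha\in\Delta:\alpha(\rho)>0\}$, so that $\Delta$ is the disjoint union of $\Delta^+$ and $-\Delta^+$, and put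
\[
\mathfrak a^+=\{H\in\mathfrak a:\alpha(H)\ge0\ \ \forall\alpha\in\Delta^+\},\qquad\mathfrak a^{++}=\{H\in\mathfrak a:\alpha(H)>0\ \ \forall\alpha\in\Delta^+\}.
\]
The cone $\mathfrak a^{++}$ is open in $\mathfrak a$ and contains $\rho$. If $\Delta=\emptyset$, both cones equal $\mathfrak a$. The cone $\mathfrak a^+$ records how much of the usual ordering of singular values can be achieved by elements of $K$.

\begin{lemma}[Cartan decomposition]\label{lem:cartan}
$L=K\exp(\mathfrak a^+)K$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:polar} it suffices to show that each $X\in\mathfrak p$ has a conjugate $X'=oXo^{-1}\in\mathfrak a^+$ with $o\in K$, for then $e^X=o^{-1}e^{X'}o$. Choose $o$ in the compact group $K$ to maximize $\operatorname{tr}(oXo^{-1}\rho)$, and put $X'=oXo^{-1}\in\mathfrak p$. For $Z\in\mathfrak k$ the function $x\mapsto\operatorname{tr}(e^{xZ}X'e^{-xZ}\rho)$ has a maximum at $x=0$.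

The first derivative at $0$ vanishes: $0=\operatorname{tr}([Z,X']\rho)=\operatorname{tr}(Z[X',\rho])$. The commutator of two symmetric matrices is antisymmetric, so we may take $Z=[X',\rho]$, and $0=\operatorname{tr}(Z^2)=-\operatorname{tr}(ZZ^\top)$ gives $[\rho,X']=0$. Writing $X'=X_0+\sum_\alpha X_\alpha$, we get $\sum_\alpha\alpha(\rho)X_\alpha=0$, so $X'\in\mathfrak g_0$. Then $\mathfrak a+\mathbb RX'\subset\mathfrak p$ is commutative, and $X'\in\mathfrak a$ by maximality.

The second derivative at $0$ is nonpositive:
\[
0\ge\operatorname{tr}([Z,[Z,X']]\rho)=\operatorname{tr}([Z,X'][\rho,Z])=-\operatorname{tr}([X',Z][\rho,Z]).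
\]
For $\alpha\in\Delta^+$ and $0\ne Y\in\mathfrak g_\alpha$ take $Z=Y-Y^\top\in\mathfrak k$. Then $[H,Z]=\alpha(H)(Y+Y^\top)$ for $H\in\mathfrak a$, and the symmetric matrix $Y+Y^\top$ is nonzero because $\mathfrak g_\alpha\cap\mathfrak g_{-\alpha}=0$. So $\alpha(X')\alpha(\rho)\operatorname{tr}((Y+Y^\top)^2)\ge0$, which gives $\alpha(X')\ge0$.
\end{proof}

For each $l\in L$ choose $H(l)\in\mathfrak a^+$ with $l\in K\exp(H(l))K$. Let $e_1,\dots,e_d$ be an orthonormal basis of $V$ that diagonalizes the commuting symmetric matrices in $\mathfrak a$, say $He_i=\lambda_i(H)e_i$ with $\lambda_i\in\mathfrak a^*$. Then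
\begin{equation}\label{eq:svL}
\text{the singular values of $l\in L$ are $e^{\lambda_1(H(l))},\dots,e^{\lambda_d(H(l))}$, in some order.}
\end{equation}
These functionals are the $d$ directions that were missing in the introduction.

\begin{example}\label{ex:three}
The mechanisms of Section~\ref{sec:plane} correspond to three groups. (1) For $G=\{\left(\begin{smallmatrix}a&-b\\b&a\end{smallmatrix}\right)\}$: $\mathfrak a=\mathbb RI$, $\Delta=\emptyset$, $\lambda_1=\lambda_2$. (2) For $G=SL_2(\mathbb R)$: $\mathfrak a=\{\operatorname{diag}(x,-x)\}$, $\Delta=\{\pm(\lambda_1-\lambda_2)\}$, $\mathfrak a^+=\{x\ge0\}$. (3) For the group $G$ of monomial $2\times 2$ matrices: $L$ consists of the positive diagonal matrices, $\mathfrak a=\mathfrak g$ of all diagonal matrices, $\Delta=\emptyset$, $\lambda_1\ne\lambda_2$.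
\end{example}

\subsection{Highest weights}
For a diagonal tuple, $e^{\lambda_i(H(l))}$ is the norm of $l$ on an invariant line, and this is the source of multiplicativity. In general we look for functionals $\chi$ such that $e^{\chi(H(l))}$ is the norm of $l$ on an irreducible subspace of $\wedge^jV$.

The Lie algebra $\mathfrak g$ acts on $\wedge^jV$ by $X(v_1\wedge\dots\wedge v_j)=\sum_iv_1\wedge\dots\wedge Xv_i\wedge\dots\wedge v_j$. This action respects brackets and exponentiates to $\wedge^je^X$; since $L$ is generated by $\exp\mathfrak g$, the $L$-invariant and the $\mathfrak g$-invariant subspaces coincide. With $\lambda_S=\sum_{i\in S}\lambda_i$ we have $He_S=\lambda_S(H)e_S$. An $L$-invariant subspace $W$ is the orthogonal sum of its \emph{weight spaces} $W^\lambda=\{x\in W:Hx=\lambda(H)x\ \forall H\in\mathfrak a\}$, as $\mathfrak a$ acts on it by commuting symmetric operators. The $\lambda$ with $W^\lambda\ne0$ are the \emph{weights} of $W$; each is some $\lambda_S$ with $|S|=j$, namely for any $S$ at which a nonzero vector of $W^\lambda$ has a nonzero coordinate. As $L^\top=L$,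 orthogonal complements of $L$-invariant subspaces are $L$-invariant, so $\wedge^jV$ is an orthogonal sum of $L$-irreducible subspaces. From now on \emph{irreducible} means $L$-irreducible.

\begin{lemma}\label{lem:hw}
Let $W\subset\wedge^jV$ be irreducible. There is a unique weight $\chi$ of $W$ such that every other weight $\lambda$ of $W$ satisfies $\lambda\le\chi$ on $\mathfrak a^+$ and $\lambda<\chi$ on $\mathfrak a^{++}$.
\end{lemma}

\begin{proof}
Uniqueness follows by evaluating two candidates at $\rho$. Let $\chi$ be a weight with $\chi(\rho)$ maximal. For $Y\in\mathfrak g_\alpha$ and $x\in W^\lambda$ we have $HYx=YHx+[H,Y]x=(\lambda+\alpha)(H)Yx$, so $\mathfrak g_\alpha W^\lambda\subset W^{\lambda+\alpha}$. Hence $\mathfrak g_0W^\chi\subset W^\chi$, and $\mathfrak g_\alpha W^\chi=0$ for $\alpha\in\Delta^+$ by the choice of $\chi$. Let $W_q$ be the span of the vectors $Y_1\cdots Y_{q'}x$ with $0\le q'\le q$, $x\in W^\chi$, and each $Y_i$ in some $\mathfrak g_{-\alpha}$, $\alpha\in\Delta^+$. We claim that $\mathfrak gW_q\subset W_{q+1}$. For $q=0$ this follows from the two relations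 above and the definition of $W_1$. For $q\ge1$, $X\in\mathfrak g$, $Y\in\mathfrak g_{-\alpha}$ and $y\in W_{q-1}$ we have $XYy=Y(Xy)+[X,Y]y\in YW_q+W_q\subset W_{q+1}$ by induction. So $\bigcup_qW_q$ is a nonzero $\mathfrak g$-invariant subspace and equals $W$. It is spanned by vectors of weight $\chi-\sum_{\alpha\in\Delta^+}n_\alpha\alpha$ with integers $n_\alpha\ge0$, so every weight has this form. If it differs from $\chi$, some $n_\alpha$ is positive, and the two inequalities follow.
\end{proof}

We call $\chi$ the \emph{highest weight} of $W$. Let $X_j$ be the finite set of highest weights of irreducible subspaces of $\wedge^jV$. There may be infinitely many irreducible subspaces with the same highest weight; to get finitely many canonical pieces, let $E^j_\chi$, for $\chi\in X_j$, be the sum of all irreducible subspaces of $\wedge^jV$ with highest weight $\chi$.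

\begin{lemma}\label{lem:norm}
Let $W\subset\wedge^jV$ be irreducible with highest weight $\chi$.
\begin{enumerate}
\item[(a)] If $H\in\mathfrak a^+$ and $l\in K\exp(H)K$, then $\|l|_W\|=\|l|_{E^j_\chi}\|=e^{\chi(H)}$.
\item[(b)] For $g\in G$ the subspace $gW$ is irreducible, and its highest weight $g\cdot\chi$ depends only on $g$ and $\chi$. This defines an action of $G$ on $X_j$ in which $L$ acts trivially, and $gE^j_\chi=E^j_{g\cdot\chi}$.
\item[(c)] There is $b\ge1$, independent of $j$, $\chi$ and $W$, with $\|g|_W\|\ge b^{-1}\|g|_{E^j_\chi}\|$ for all $g\in G$.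
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both $W$ and $E^j_\chi$ are $L$-invariant, have $\chi$ as a weight, and are spanned by weight vectors whose weights are at most $\chi$ on $\mathfrak a^+$. On each, $K$ acts by isometries and $\exp H$ is symmetric with largest eigenvalue $e^{\chi(H)}$.

(b) Since $L$ is normal, $g$ maps $L$-invariant subspaces to $L$-invariant subspaces bijectively, so $gW$ is irreducible. Let $W_1,W_2$ be irreducible with highest weight $\chi$, and let $\chi_1,\chi_2$ be the highest weights of $gW_1,gW_2$. Put $b_g=\|\wedge^jg\|\,\|\wedge^jg^{-1}\|$. For $H\in\mathfrak a^+$ and $l=\exp H$, part (a) applied to $l$ and to $g^{-1}lg\in L$ gives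
\[
e^{\chi_1(H)}=\|l|_{gW_1}\|\le b_g\|g^{-1}lg|_{W_1}\|=b_g\|g^{-1}lg|_{W_2}\|\le b_g^2\|l|_{gW_2}\|=b_g^2e^{\chi_2(H)} .
\]
Replacing $H$ by $nH$ and letting $n\to\infty$ gives $\chi_1\le\chi_2$ on $\mathfrak a^+$. By symmetry $\chi_1=\chi_2$ on $\mathfrak a^+$, which has nonempty interior, so $\chi_1=\chi_2$. The identity $(gh)W=g(hW)$ gives the action property, and $lW=W$ for $l\in L$. Finally $gE^j_\chi\subset E^j_{g\cdot\chi}$ and $g^{-1}E^j_{g\cdot\chi}\subset E^j_\chi$.

(c) By Lemma~\ref{lem:polar}, $G=L\mathcal R$ with $\mathcal R$ finite. For $g=lr$, parts (a) and (b) give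
\[
\|g|_W\|\ge\frac{\|l|_{rW}\|}{\|\wedge^jr^{-1}\|}=\frac{\|l|_{rE^j_\chi}\|}{\|\wedge^jr^{-1}\|}\ge\frac{\|g|_{E^j_\chi}\|}{\|\wedge^jr^{-1}\|\,\|\wedge^jr\|}.
\]
Let $b$ be the maximum of the last denominator over $r\in\mathcal R$ and $0\le j\le d$.
\end{proof}

\section{One quasi-multiplicative potential for each orbit}\label{sec:orbits}

Let $G$ act diagonally on the finite set $X_k\times X_{k+1}$. For a $G$-orbit $O$ define
\[
\Phi_O(g)=\max_{(\chi,\psi)\in O}\|g|_{E^k_\chi}\|^{1-t}\,\|g|_{E^{k+1}_\psi}\|^t\quad(g\in G),\qquad\Phi_O(w)=\Phi_O(A_w).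
\]
The maximum runs over a $G$-invariant set to make $\Phi_O$ submultiplicative, as in mechanism (3), and over a single orbit to make it quasi-multiplicative, as Example~\ref{ex:cyclic} demands. By \eqref{eq:wedge}, $\Phi_O\le\varphi^s$.

\begin{proposition}\label{prop:PhiO}
We have $\Phi_O(gh)\le\Phi_O(g)\Phi_O(h)$ for $g,h\in G$, and $w\mapsto\Phi_O(w)$ is a quasi-multiplicative potential.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:norm}(b), $\|gh|_{E^k_\chi}\|\le\|g|_{E^k_{h\cdot\chi}}\|\,\|h|_{E^k_\chi}\|$, and the same holds for $\psi$; since $(h\cdot\chi,h\cdot\psi)\in O$, this gives submultiplicativity. Also $\Phi_O(I)=1$ and $\Phi_O(g)\le\Phi_O(gA_i)\Phi_O(A_i^{-1})$, so (P1) and (P2) hold. It remains to prove (Q).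

\emph{Step 1: the group $G_1$.} We want connecting words in a prescribed coset, in order to control how they permute the pieces. Cosets of $L$ are too small for this: if $\Gamma=\{2^nI:n\ge0\}$, then $G=\{xI:x\ne0\}$ and $\Gamma$ misses the coset $-L$. Let $G_1\subset G$ be the Zariski closure of $L$. By Lemma~\ref{lem:semigroup} it is a group that preserves every $L$-invariant subspace of every $\wedge^jV$. It contains $L$, so $G$ is the disjoint union of finitely many cosets $G_1q$, each Zariski closed. The closure of $\Gamma$ is the union of the closures of the finitely many sets $\Gamma\cap G_1q$; the closure of $\Gamma\cap G_1q$ lies in $G_1q$; and the union is $G$. Hence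
\begin{equation}\label{eq:dense}
\Gamma\cap G_1q\ \text{ is Zariski dense in }G_1q\ \text{ for every }q\in G .
\end{equation}

\emph{Step 2: a finite family of pairs.} Fix irreducible subspaces $W_0\subset\wedge^kV$ and $U_0\subset\wedge^{k+1}V$ whose pair of highest weights lies in $O$, and let $\mathcal P=\{(gW_0,gU_0):g\in G\}$. This set is finite, because $(gW_0,gU_0)$ depends only on the coset $gL$. The group $G$ acts transitively on $\mathcal P$, the group $G_1$ fixes each element of $\mathcal P$, and by Lemma~\ref{lem:norm}(b) each element of $O$ is the pair of highest weights of some element of $\mathcal P$.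

\emph{Step 3: simultaneous alignment.} We claim that there are a finite set $F$ of words and $\eta\in(0,1]$ with the following property. For all $(W,U),(W',U')\in\mathcal P$ and all unit vectors $x_1\in W'$, $x_2\in U'$, $f_1\in W$, $f_2\in U$ there is $u\in F$ with
\begin{equation}\label{eq:align}
A_uW'=W,\qquad A_uU'=U,\qquad|\langle f_1,A_ux_1\rangle|\ge\eta,\qquad|\langle f_2,A_ux_2\rangle|\ge\eta .
\end{equation}
Fix the two pairs and $q\in G$ with $(qW',qU')=(W,U)$. Every element of $G_1q$ maps $W'$ onto $W$ and $U'$ onto $U$. The function $l\mapsto\langle f_1,lqx_1\rangle$ on $L$ is not identically zero, because $qx_1\in W\setminus\{0\}$, so that the vectors $lqx_1$ span the irreducible space $W$, which contains $f_1\neq0$. For the same reason $l\mapsto\langle f_2,lqx_2\rangle$ is not identically zero. Here connectedness enters: both functions are real-analytic on the connected Lie group $L$, so neither vanishes on a nonempty open set, and their product is not identically zero. Thus the polynomial $g\mapsto\langle f_1,gx_1\rangle\langle f_2,gx_2\rangle$ does not vanish identically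 on $Lq\subset G_1q$. By \eqref{eq:dense} it is nonzero at some $A_u\in G_1q$. For this $u$, both inner products stay above half of their absolute values on a neighborhood of $(x_1,x_2,f_1,f_2)$. The set of such quadruples is compact and $\mathcal P$ is finite, so finitely many words and one $\eta$ suffice.

\emph{Step 4: the estimate.} Let $g=A_v$ and $h=A_w$. Let $(\chi,\psi)$ and $(\chi'',\psi'')$ in $O$ attain the maxima in $\Phi_O(g)$ and $\Phi_O(h)$, and let $(W,U)$ and $(W'',U'')$ in $\mathcal P$ have these highest weights. Put $(W',U')=(hW'',hU'')\in\mathcal P$. Take a unit vector $y_1\in W''$ with $\|hy_1\|=\|h|_{W''}\|$, put $x_1=hy_1/\|hy_1\|\in W'$, and take $f_1\in W$ from \eqref{eq:singvec} for $g$ and $W$. Define $y_2\in U''$, $x_2\in U'$ and $f_2\in U$ in the same way, and take $u\in F$ as in \eqref{eq:align}. Since $A_ux_1\in W$ and $y_1\in E^k_{\chi''}$, inequality \eqref{eq:singvec} and Lemma~\ref{lem:norm}(c) give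
\[
\|gA_uh|_{E^k_{\chi''}}\|\ge\|gA_uhy_1\|=\|hy_1\|\,\|gA_ux_1\|\ge\eta\,\|g|_W\|\,\|h|_{W''}\|\ge\eta b^{-2}\|g|_{E^k_\chi}\|\,\|h|_{E^k_{\chi''}}\| .
\]
The same chain with $y_2,x_2,U,U''$ gives the bound in $\wedge^{k+1}V$. Raising the two bounds to the powers $1-t$ and $t$ and multiplying, we obtain $\Phi_O(vuw)\ge\eta b^{-2}\Phi_O(v)\Phi_O(w)$.
\end{proof}

\section{Admissible exponents and the basic bound}\label{sec:basic}

The set $X_k\times X_{k+1}$ can be larger than $\Omega$: for the full diagonal group it contains all pairs $(\lambda_S,\lambda_{S'})$, nested or not. We now single out the orbits that are needed to recover $\varphi^s$. For $\omega\in\Omega$ put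
\[
S_\omega=\{i:\omega_i=1\},\qquad S'_\omega=\{i:\omega_i>0\},\qquad y(\omega)=(\lambda_{S_\omega},\lambda_{S'_\omega}),
\]
so $|S_\omega|=k$ and $|S'_\omega|=k+1$. Say that $\omega$ is \emph{sorted at} $H\in\mathfrak a$ if $\omega_i>\omega_j$ implies $\lambda_i(H)\ge\lambda_j(H)$. In that case $S_\omega$ carries $k$ largest values among the $\lambda_i(H)$ and $S'_\omega$ carries $k+1$ largest values, so
\begin{equation}\label{eq:sorted}
\lambda_{S_\omega}(H)=\max_{|S|=k}\lambda_S(H),\qquad\lambda_{S'_\omega}(H)=\max_{|S|=k+1}\lambda_S(H).
\end{equation}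
Call $\omega$ \emph{admissible} if it is sorted at some point of the open cone $\mathfrak a^{++}$, and let $\mathcal A\subset\Omega$ be the set of admissible vectors. The open cone is essential: every $\omega$ is sorted at $0\in\mathfrak a^+$.

\begin{lemma}\label{lem:adm}
\begin{enumerate}
\item[(a)] If $\omega\in\mathcal A$, then $y(\omega)\in X_k\times X_{k+1}$.
\item[(b)] For every $H\in\mathfrak a^+$ some $\omega\in\mathcal A$ is sorted at $H$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\omega$ be sorted at $H\in\mathfrak a^{++}$ and let $S=S_\omega$. Write $\wedge^kV$ as an orthogonal sum of irreducible subspaces. The vector $e_S$ has a nonzero component in one of them, say $W$, and the projection onto $W$ commutes with $\mathfrak a$, so $\lambda_S$ is a weight of $W$. The highest weight $\chi$ of $W$ equals $\lambda_{S_1}$ for some $|S_1|=k$, so $\chi(H)\le\lambda_S(H)$ by \eqref{eq:sorted}. The strict inequality in Lemma~\ref{lem:hw} forces $\lambda_S=\chi\in X_k$. The same argument in $\wedge^{k+1}V$ applies to $S'_\omega$.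

(b) For $n\ge1$ the point $H_n=H+\frac1n\rho$ lies in $\mathfrak a^{++}$. Ordering the numbers $\lambda_i(H_n)$ decreasingly and assigning $1$ to the first $k$ indices, $t$ to the next and $0$ to the rest gives an $\omega\in\mathcal A$ sorted at $H_n$. One $\omega$ occurs for infinitely many $n$, and the weak inequalities pass to the limit.
\end{proof}

Let $\mathcal O$ be the set of $G$-orbits in $X_k\times X_{k+1}$ that meet $y(\mathcal A)$.

\begin{proposition}\label{prop:basic}
There is $C\ge1$ with $C^{-1}\varphi^s(g)\le\max_{O\in\mathcal O}\Phi_O(g)\le\varphi^s(g)$ for all $g\in G$. The number of ergodic equilibrium states with respect to $\varphi^s$ is at most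
\[
|\mathcal O|\le|y(\mathcal A)|\le|\mathcal A|\le M_{d,k}.
\]
\end{proposition}

\begin{proof}
Let $l\in L$ and let $\omega\in\mathcal A$ be sorted at $H=H(l)$. Write $y(\omega)=(\chi,\psi)$ and let $O\in\mathcal O$ be its orbit. By \eqref{eq:svL}, $\|\wedge^jl\|=\exp\max_{|S|=j}\lambda_S(H)$, so \eqref{eq:wedge}, \eqref{eq:sorted} and Lemma~\ref{lem:norm}(a) give
\[
\varphi^s(l)=e^{(1-t)\chi(H)+t\psi(H)}=\|l|_{E^k_\chi}\|^{1-t}\|l|_{E^{k+1}_\psi}\|^t\le\Phi_O(l).
\]
For $g=lr$ with $r$ in the finite set $\mathcal R$ of coset representatives and $O$ as above,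
\[
\varphi^s(g)\le\varphi^s(l)\varphi^s(r)\le\Phi_O(gr^{-1})\varphi^s(r)\le\Phi_O(g)\,\varphi^s(r^{-1})\varphi^s(r).
\]
This proves the comparison. By Lemma~\ref{lem:max} every ergodic equilibrium state of $\varphi^s$ is an equilibrium state of some $\Phi_O$, $O\in\mathcal O$, and by Propositions~\ref{prop:PhiO} and~\ref{prop:qm} each $\Phi_O$ has only one that is ergodic.
\end{proof}

In Example~\ref{ex:cyclic} the matrices $\operatorname{diag}(c^{n_1},c^{n_2},c^{n_3})$ are Zariski dense in the diagonal group, so $G$ consists of the monomial matrices with cyclic permutations. Then $\mathfrak a$ is the space of diagonal matrices, $\Delta=\emptyset$, all six elements of $\Omega$ are admissible, and the cyclic group of order three permutes them freely, so $|\mathcal O|=2$.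

\section{Counting: the upper bounds}\label{sec:count}

Each of the three inequalities at the end of Proposition~\ref{prop:basic} can be strict, and each corresponds to one mechanism of Section~\ref{sec:plane}. All three lead to the same number. Permutations act on $\Omega$ by $\pi\omega=\omega\circ\pi^{-1}$, so that $S_{\pi\omega}=\pi S_\omega$ and $S'_{\pi\omega}=\pi S'_\omega$.

\begin{lemma}\label{lem:count}
Let $i\ne j$ and let $\tau$ be the transposition $(i\,j)$. Then $M'_{d,k}<M_{d,k}$, and:
\begin{enumerate}
\item[(a)] the number of $\tau$-orbits on $\Omega$ is $M'_{d,k}$;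
\item[(b)] the number of $\omega\in\Omega$ with $\omega_i\ge\omega_j$ is $M'_{d,k}$;
\item[(c)] if $\pi$ is a permutation with $\pi(i)=j$, the number of orbits on $\Omega$ of the group generated by $\pi$ is at most $M'_{d,k}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $M=M_{d,k}$ and let $f$ be the number of $\omega$ with $\omega_i=\omega_j$. The common value is $1$ or $0$, since $t$ occurs once. The proportion of $\omega\in\Omega$ with $\omega_i=\omega_j=1$ is $\frac{k(k-1)}{d(d-1)}$, and with $\omega_i=\omega_j=0$ it is $\frac{m(m-1)}{d(d-1)}$. As $d(d-1)=(k+m+1)(k+m)=k^2+2km+m^2+k+m$,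
\[
\frac{M+f}2=\frac{d(d-1)+k(k-1)+m(m-1)}{2d(d-1)}M=\frac{k^2+km+m^2}{d(d-1)}M=M'_{d,k}.
\]
Moreover $d(d-1)-(k^2+km+m^2)=km+k+m>0$ because $k+m=d-1\ge1$.

The involution $\tau$ fixes exactly the $f$ vectors with $\omega_i=\omega_j$, and it exchanges those with $\omega_i>\omega_j$ and those with $\omega_i<\omega_j$. So the numbers in (a) and (b) both equal $f+\frac{M-f}2=\frac{M+f}2$. For (c), a vector fixed by $\pi$ has $\omega_j=\omega_{\pi(i)}=\omega_i$, so the number $f_\pi$ of fixed vectors is at most $f$. All other orbits have at least two elements, so there are at most $f_\pi+\frac{M-f_\pi}2\le\frac{M+f}2$ orbits.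
\end{proof}

Figure~\ref{fig:hex} shows the case $d=3$, $k=1$, where $f=0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw (240:1)--(180:1)--(120:1)--(60:1)--(0:1)--(300:1)--cycle;
\draw[dashed] (0,-1.2)--(0,1.2) node[above] {$\omega_1=\omega_2$};
\fill (120:1) circle (1.6pt) node[above left] {$(t,0,1)$};
\fill (180:1) circle (1.6pt) node[left] {$(1,0,t)$};
\fill (240:1) circle (1.6pt) node[below left] {$(1,t,0)$};
\draw[fill=white] (60:1) circle (1.6pt) node[above right] {$(0,t,1)$};
\draw[fill=white] (0:1) circle (1.6pt) node[right] {$(0,1,t)$};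
\draw[fill=white] (300:1) circle (1.6pt) node[below right] {$(t,1,0)$};
\end{tikzpicture}
\caption{The six exponent vectors $\omega$ for $d=3$ and $s=1+t$, that is, the permutations of $(1,t,0)$, drawn for $t=1/2$ in the plane $\omega_1+\omega_2+\omega_3=1+t$. The transposition $(1\,2)$ is the reflection in the dashed line. Identifying each vertex with its mirror image, or discarding the white vertices, where $\omega_1<\omega_2$, reduces the count from six to three.}
\label{fig:hex}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of the bound in Theorem~\ref{thm:gap}]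
By Section~\ref{sec:reduction} and Theorem~\ref{thm:mostow} we may replace the given tuple by one with $G=G^\top$, which has the same equilibrium states and is triangularizable if and only if the given one is. Proposition~\ref{prop:basic} gives the bound $M_{d,k}$ for every tuple. Now suppose that the tuple is not simultaneously triangularizable. We show that $|\mathcal O|\le M'_{d,k}$. At least one of the following cases occurs.

\emph{Case 1: $\lambda_i=\lambda_j$ for some $i\ne j$.} Then $\lambda_{\tau S}=\lambda_S$ for $\tau=(i\,j)$ and all $S$, so $y$ is constant on $\tau$-orbits, and $|y(\mathcal A)|\le M'_{d,k}$ by Lemma~\ref{lem:count}(a).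

\emph{Case 2: $\Delta\ne\emptyset$.} Take $\alpha\in\Delta^+$ and $0\ne Y\in\mathfrak g_\alpha$, with entry $Y_{ij}\ne0$ in the basis $(e_i)$. The $(i,j)$ entry of $[H,Y]=\alpha(H)Y$ is $(\lambda_i(H)-\lambda_j(H))Y_{ij}=\alpha(H)Y_{ij}$. So $\alpha=\lambda_i-\lambda_j$, $i\ne j$, and $\lambda_i>\lambda_j$ on $\mathfrak a^{++}$. A vector with $\omega_j>\omega_i$ is sorted at no point of $\mathfrak a^{++}$. Hence $|\mathcal A|\le M'_{d,k}$ by Lemma~\ref{lem:count}(b).

\emph{Case 3: $\Delta=\emptyset$ and the $\lambda_i$ are pairwise distinct.} Then $\mathfrak g=\mathfrak g_0$ commutes with $\mathfrak a$, and so does $L$, which is generated by $\exp\mathfrak g$. The weight spaces of $V$ are the lines $\mathbb Re_i$, so $L$ preserves each of them. For $g\in G$ the line $g\mathbb Re_i$ is $L$-invariant because $L$ is normal, so it is spanned by a weight vector and equals $\mathbb Re_{\pi_g(i)}$ for a permutation $\pi_g$. If all $\pi_g$ were trivial, the matrices $A_1,\dots,A_N\in G$ would be diagonal in the basis $(e_i)$; this is the only point where the hypothesis on the tuple is used. So there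 are $g\in G$ and $i\ne j$ with $\pi(i)=j$ for $\pi=\pi_g$. Each line $\mathbb Re_S$ is irreducible with highest weight $\lambda_S$, and $g\mathbb Re_S=\mathbb Re_{\pi S}$. By Lemma~\ref{lem:norm}(b), $g\cdot y(\omega)=y(\pi\omega)$ for all $\omega\in\Omega$. Thus $y$ maps each orbit of the group generated by $\pi$ into one $G$-orbit, and $|\mathcal O|\le M'_{d,k}$ by Lemma~\ref{lem:count}(c).

By Proposition~\ref{prop:basic}, a tuple that is not simultaneously triangularizable has at most $M'_{d,k}<M_{d,k}$ ergodic equilibrium states. This is the bound in Theorem~\ref{thm:gap}, and it implies the second statement of Theorem~\ref{thm:main}.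
\end{proof}

\section{Extremal tuples}\label{sec:extremal}

\subsection{Sharpness of the gap}
To attain $M'_{d,k}$ we realize Case 3 with the smallest possible permutation group and with all pressures equal, by adding a swap to Example~\ref{ex:diag}.

\begin{proof}[Proof of sharpness in Theorem~\ref{thm:gap}]
Let $c>0$, $c\ne1$, $N=d+1$, $A_i=D_i$ for $i\le d$, and let $A_{d+1}$ be the permutation matrix of $\tau=(1\,2)$. The plane spanned by $e_1,e_2$ is invariant. The only lines in it preserved by $A_1$ are the two axes, and $A_{d+1}$ exchanges them. So the plane is an irreducible invariant subspace, there is a composition series with a two-dimensional quotient, and the tuple is not simultaneously triangularizable.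

Write $A_we_j=a_w(j)e_{\pi_w(j)}$, with $a_w(j)>0$ and $\pi_w\in\{\mathrm{id},\tau\}$. From $A_vA_we_j=a_v(\pi_w(j))a_w(j)e_{\pi_v\pi_w(j)}$ and $\prod_ja_v(\pi_w(j))^{\omega_j}=\prod_ia_v(i)^{(\pi_w\omega)_i}$ we get the cocycle identity
\begin{equation}\label{eq:cocycle}
a_{vw}^{\,\omega}=a_v^{\,\pi_w\omega}\,a_w^{\,\omega}\qquad(\omega\in\Omega).
\end{equation}
For single symbols, $a_i^\omega=c^{\omega_i}$ if $i\le d$ and $a_{d+1}^\omega=1$. Hence $\sum_{i=1}^{d+1}a_i^\omega=Z$ for every $\omega$, where $Z=kc+c^t+m+1$. For each of the $M'_{d,k}$ orbits $O$ of $\tau$ on $\Omega$ (Lemma~\ref{lem:count}(a)) put $\Psi_O(w)=\max_{\omega\in O}a_w^\omega$. By \eqref{eq:monomial}, $\varphi^s(A_w)=\max_O\Psi_O(w)$.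

\emph{$\Psi_O$ is a quasi-multiplicative potential.} (P1) follows from \eqref{eq:cocycle} since $\pi_wO=O$. For (P2), \eqref{eq:cocycle} gives $a_{wi}^{\,\pi_i^{-1}\omega}=a_w^\omega\,a_i^{\,\pi_i^{-1}\omega}\ge\min(1,c)\,a_w^\omega$. For (Q), let $\omega',\omega\in O$ attain $\Psi_O(v)$ and $\Psi_O(w)$. As $O=\{\omega',\tau\omega'\}$, either $\pi_w\omega=\omega'$ or $\tau\pi_w\omega=\omega'$. Take $u=\emptyset$ in the first case and the symbol $u=d+1$ in the second. Then \eqref{eq:cocycle} gives $a_{vuw}^{\,\omega}=a_v^{\,\omega'}a_w^{\,\omega}=\Psi_O(v)\Psi_O(w)$.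

\emph{All pressures are equal.} By \eqref{eq:cocycle}, $\sum_ia_{iw}^{\,\omega}=\sum_ia_i^{\,\pi_w\omega}a_w^{\,\omega}=Za_w^{\,\omega}$, so $\sum_{|w|=n}a_w^\omega=Z^n$ by induction. Since $|O|\le2$, we get $Z^n\le Z_n(\Psi_O)\le2Z^n$ and $P(\Psi_O)=\log Z$. Let $\mu_O$ be the measure given by Proposition~\ref{prop:qm} for $\Psi_O$. By Lemma~\ref{lem:max}, every $\mu_O$ is an ergodic equilibrium state with respect to $\varphi^s$.

\emph{The measures are distinct.} Let $\mu_O=\mu_{O'}$ with $\omega\in O$ and $\omega'\in O'$, and let $3\le i\le d$. The coordinate $\omega_i$ is the same for all elements of $O$, so $\Psi_O(i^n)=c^{n\omega_i}$, and $\Psi_{O'}(i^n)=c^{n\omega'_i}$. By \eqref{eq:gibbs} for both potentials, whose pressures agree, the ratio $c^{n(\omega_i-\omega'_i)}$ is bounded above and below uniformly in $n$. As $c\ne1$, $\omega_i=\omega'_i$. All elements of $\Omega$ have the same entries up to order, so the remaining entries $\omega_1,\omega_2$ agree with $\omega'_1,\omega'_2$ up to order. Hence $O=O'$.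

So there are at least $M'_{d,k}$ ergodic equilibrium states, and exactly that many by Section~\ref{sec:count}.
\end{proof}

\begin{remark}
Multiplying all matrices by $\beta>0$ multiplies $\varphi^s(A_w)$ by $\beta^{s|w|}$ and adds $s\log\beta$ to both sides of \eqref{eq:equil}. So the equilibrium states do not change, and the extremal tuples here and in Example~\ref{ex:diag} can be taken to consist of contractions.
\end{remark}

\subsection{The tuples that attain the maximum}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If there are $M_{d,k}$ ergodic equilibrium states, the tuple is simultaneously triangularizable by Theorem~\ref{thm:main}. So for both implications we may assume that the $A_i$ are upper triangular. By Proposition~\ref{prop:triang} the number of ergodic equilibrium states is the number of distinct measures among the $\mu_\omega$ with $Z_\omega$ maximal. It equals $M_{d,k}=|\Omega|$ if and only if every $Z_\omega$ is maximal, which is (i), and the $\mu_\omega$ are pairwise distinct. Bernoulli measures are distinct exactly when their weight vectors $(a_i^\omega/Z_\omega)_i$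 are, and under (i) this is (ii).
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM}
Jairo Bochi and Ian D. Morris, \emph{Equilibrium states of generalised singular value potentials and applications to affine iterated function systems}, arXiv:1710.04499 (2017).

\bibitem{Mostow}
Mostow, \emph{Self-adjoint groups}, Ann. of Math. 62 (1955).

\bibitem{PR}
Platonov and Rapinchuk, \emph{Algebraic Groups and Number Theory}.

\end{thebibliography}
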